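# Unavoidable patterns in $r$-colored complete graphs at the exponent $2-1/t$

## Stars in $K_6$ and blocks of size two

Color some edges of $K_6$ red and all others blue. Look for four vertices, split into two pairs $\{u,v\}$ and $\{w,w'\}$, such that the four edges between the pairs have the same color and both colors occur among the six edges. Call this a *pattern*.

Let the red edges form a star with center $v$ and $\ell$ leaves.

* $\ell=1,2,3$. At least two vertices $w,w'$ are neither the center nor a leaf. Take a leaf $a$ and the pairs $\{v,a\}$, $\{w,w'\}$. The edge $va$ is red and the four cross edges are blue, so this is a pattern.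
* $\ell=4,5$. A pattern must contain a red edge, so it contains $v$. Say its pairs are $\{v,a\}$ and $\{w_1,w_2\}$. At most one vertex other than $v$ is not a leaf, so one of $w_1,w_2$, say $w_1$, is a leaf. Then $vw_1$ is red and $aw_1$ is blue, so the cross edges do not all agree. There is no pattern.

The same computation in $K_n$, $n\ge 4$, shows that stars with $1\le\ell\le n-3$ leaves contain a pattern, while stars with $n-2$ or $n-1$ leaves do not. So one red edge may be enough, and yet $n-1$ red edges need not be. We will see that for large $n$ this is the worst case: if both colors have more than $n-1$ edges, a pattern is unavoidable.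

Now use $r$ colors instead of two, and blocks of size $t$ instead of pairs. We ask for a few blocks of $t$ vertices such that each block is monochromatic inside, the edges between any two blocks have one color, and all $r$ colors occur. How many edges in *each* color force such a configuration in $K_n$?

## The family $\mathcal F_t^r$ and the function ${\rm ex}_r$

**Definition (the family).** Let $k,t,r$ be positive integers, and let $H=K_{kt}$ be a complete graph whose edges are $r$-colored. $H$ belongs to $\mathcal F_t^r$ if there is a partition $V(H)=V_1\sqcup\dots\sqcup V_k$ with $|V_i|=t$ such that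

* (F1) for all $i,j\in[k]$, $H[V_i]$ and $H[V_i\times V_j]$ are monochromatic;
* (F2) all $r$ colors are present in $H$;
* (F3) for no $i\in[k]$ are all $r$ colors present in $H\setminus V_i$.

Here $k$ ranges over all positive integers. Condition (F3) is a minimality condition, and it makes the family finite. Indeed, for each color choose one edge of that color in $H$. These $r$ edges meet at most $2r$ parts. If there were a further part, deleting it would leave all $r$ colors. So $k\le 2r$.

**Example: $r=2$, $t=1$.** The parts are single vertices, and a member is a two-colored complete graph that uses both colors but loses one when any vertex is deleted. If both colors occur in a complete graph, then some vertex meets both colors: otherwise the two colors would split the vertex set into two nonempty classes with no edge between them. Hence some triangle uses both colors. So the members of $\mathcal F_1^2$ are exactly the non-monochromatic triangles.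

**Example: $r=2$, $t\ge2$.** We claim that the members are exactly the two-colored $K_{2t}$ in which one color forms a clique of size $t$ or two disjoint cliques of size $t$. For $k=1$ only one color occurs, so (F2) fails. For $k=2$, (F3) follows from (F1), since deleting a part leaves one monochromatic part. Condition (F2) says that the colors of $V_1$, of $V_2$ and of the cross edges are not all equal. If $V_1,V_2$ have the same color, the cross edges have the other one, and the color of the parts forms two disjoint $t$-cliques. If $V_1,V_2$ have different colors, the cross edges share the color of one part, and the color of the other part forms one $t$-clique. Suppose $k\ge3$. By (F3), deleting $V_1$ leaves only one color, say blue, so every red edge meets $V_1$. If $V_1$ is red inside, delete $V_3$: the red $V_1$ and the blue $V_2$ remain, contradicting (F3). If $V_1$ is blue inside, some $V_1$–$V_i$ edges are red. Delete a third part $V_j$: these red edges and the blue $V_1$ remain, again a contradiction. For $t=2$ the members are exactly the patterns of the opening example.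

**Definition (the extremal function).** For a family $\mathcal F$ of $r$-edge-colored graphs, ${\rm ex}_r(K_n,\mathcal F)$ is the minimum integer $m$ (if it exists) such that every $r$-edge-coloring of $K_n$ with more than $m$ edges in each of the $r$ colors contains a member of $\mathcal F$. If there is no such $m$, then ${\rm ex}_r(K_n,\mathcal F)=\infty$.

For lower bounds we use the definition in this form: *if some coloring has at least $e$ edges in each color and contains no member, then every $m\le e-1$ fails, so ${\rm ex}_r(K_n,\mathcal F)\ge e$.*

The problem comes from Matt Bowen, Adriana Hansberg, Amanda Montejano and Alp Müyesser, "Colored unavoidable patterns and balanceable graphs", arXiv:1912.06302 (2019). For $r=2$, Girão and Narayanan showed ${\rm ex}_2(K_n,\mathcal F_t^2)=O(n^{2-1/t})$. For general $r\ge 2$ and $t\ge1$ it is known that ${\rm ex}_r(K_n,\mathcal F_t^r)\le Cn^{2-1/t'}$ for $n$ large, with $t'=t\,r^{r-1}$ and $C=C(r,t)$. The problem asks to prove or disprove that $t'$ can be replaced by $t$ for every $r$. It can: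

**Corollary 3.** For all $r\ge2$, $t\ge1$ there is $C=C(r,t)$ with ${\rm ex}_r(K_n,\mathcal F_t^r)\le Cn^{2-1/t}$ for all $n$.

It will follow from a stronger statement in which every color has its own gadget.

**Theorem 1.** Let $r,M\ge1$ and $t_1,\dots,t_r\ge1$. There is $C=C(r,M,t_1,\dots,t_r)$ such that for every $n$ and every $r$-coloring of $K_n$ with at least $Cn^{2-1/t_j}$ edges of color $j$ for each $j\in[r]$, there are pairwise disjoint sets $T_1,S_1,\dots,T_r,S_r$ with $|T_j|=t_j$, $|S_j|=M$, such that each of these $2r$ sets is monochromatic, the edges between any two of them have a single color, and all $T_j$–$S_j$ edges have color $j$ for each $j$.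

**Conventions.** The coloring is $c$. A set of vertices is *monochromatic* if all edges inside it have the same color; sets of size $1$ qualify. A vertex $x$ is *uniform* to a set $A\not\ni x$ if all edges from $x$ to $A$ have one color, which is then denoted $c(x,A)$. For example, in the star coloring a leaf $x$ is uniform to any set of other leaves (color blue), but it is not uniform to $\{v,a\}$ with $a$ another leaf. Every vertex is uniform to every one-element set not containing it.

**Fact A (Ramsey).** There is a least finite $R_r(a)$ such that every $r$-coloring of $K_R$ with $R=R_r(a)$ has a monochromatic $a$-set. For instance $R_r(1)=1$ and $R_r(2)=2$. Clearly $R_r(a)\ge a$.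

**Fact B (the Kővári–Sós–Turán count).** Let $q\ge t\ge1$ be integers and let $X,Y$ be disjoint subsets of an $n$-element set. Let $E\subseteq X\times Y$ satisfy $|E|\ge C_0n^{2-1/t}$ with $C_0\ge2q$. For $y\in Y$ put $N(y)=\{x:(x,y)\in E\}$ and $d(y)=|N(y)|$, and let $Y^*=\{y\in Y:d(y)\ge q\}$. Then
$$W:=\sum_{y\in Y^*}\binom{d(y)}t\ \ge\ \Big(\frac{C_0}{2t}\Big)^t n^t. \tag{1}$$

*Proof.* Since $2-1/t\ge1$, we have $|E|\ge C_0n\ge 2qn$. Vertices outside $Y^*$ account for at most $qn\le|E|/2$ pairs of $E$, so $\sum_{y\in Y^*}d(y)\ge|E|/2>0$, and in particular $Y^*\neq\emptyset$. For $d\ge t$ we have $\binom dt\ge(d/t)^t$. By convexity of $z\mapsto z^t$, and since $1\le|Y^*|\le n$ and $1-t\le0$,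
$$W\ge t^{-t}\sum_{y\in Y^*}d(y)^t\ge t^{-t}|Y^*|^{1-t}\Big(\frac{|E|}2\Big)^t\ge t^{-t}\,n^{1-t}\Big(\frac{C_0}2\Big)^tn^{2t-1}=\Big(\frac{C_0}{2t}\Big)^tn^t.\qquad\square$$

The usual theorem follows at once. For a $t$-set $T\subseteq X$ let
$$w(T)=|\{y\in Y^*:T\subseteq N(y)\}|,\qquad\text{so that}\qquad \sum_Tw(T)=W. \tag{2}$$
There are at most $n^t$ sets $T$, so some $T$ has $w(T)\ge(C_0/2t)^t$. This is a constant, and it is as large as we like if $C_0$ is large. The two sides of the resulting complete bipartite graph play different roles: the size $t$ of $T$ fixes the exponent, while the number of common neighbors affects only the constant.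

## Gluing bipartite gadgets: cutting $S$ is free, cutting $T$ is not

Let us try to find the gadgets directly. Apply Fact B to color $1$ and get $T_1,S_1$ with all cross edges of color $1$, where $|T_1|=t$ and $|S_1|=M'$ is a large constant. By Ramsey's theorem $S_1$ may be taken monochromatic. We want to look for the gadget of color $2$ in a place where every vertex sees $T_1$ and $S_1$ homogeneously.

Classify the vertices $x\notin T_1\cup S_1$ by the vector of colors from $x$ to $T_1\cup S_1$. There are at most $r^{t+M'}$ classes. Hence among the edges of color $2$ avoiding $T_1\cup S_1$, a positive proportion run from one class $A$ to one class $B$ (possibly $A=B$). For each $s\in S_1$, all edges from $s$ to $A$ have one color $\alpha(s)$ and all edges from $s$ to $B$ have one color $\beta(s)$. The pair $(\alpha(s),\beta(s))$ takes at most $r^2$ values, so on a subset of $S_1$ of size at least $M'/r^2$ it is constant. Restrict $S_1$ to this subset. Since $M'$ was ours to choose, this costs nothing.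

The same cut has to be made on $T_1$, and this is where the approach stops. To be left with $t$ vertices after this pigeonhole we must begin with $|T_1|\ge(t-1)r^2+1$, and then Fact B needs about $n^{2-1/((t-1)r^2+1)}$ edges. For $t=1$ nothing is lost, since every vertex outside $T_1$ is uniform to a one-element set. For $t\ge2$ the exponent gets worse.

The trouble is real: some gadgets $(T_1,S_1)$ cannot be continued at all. Let $r=3$, $t=2$, and split $V=P\sqcup P'\sqcup L\sqcup B_1\sqcup B_2$ into parts of size proportional to $n$, with $|P|=|P'|$. Write $B=B_1\sqcup B_2$. Use color $1$ on all edges inside $P\cup P'\cup L$ and on all $L$–$B$ edges. Use color $2$ on all $P$–$B$ edges and all $B_1$–$B_2$ edges. Use color $3$ on all $P'$–$B$ edges and on all edges inside $B_1$ or inside $B_2$. Every color has a positive proportion of the edges. Take $x\in P$, $x'\in P'$. The set $T=\{x,x'\}$ is joined to all of $L$ in color $1$, so Fact B may well hand it to us. But no vertex of $B$ is uniform to $T$, since it sees $x$ in color $2$ and $x'$ in color $3$. Every edge of color $2$ meets $B$. So no gadget of color $2$ disjoint from $T$ is homogeneous to $T$.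

The same example suggests what to do. Pairs $T$ contained in $P$, or contained in $P'$, are seen uniformly by every vertex of $B$. If $|P|=|P'|=m$, these make up a proportion $(m-1)/(2m-1)$ of all pairs in $P\cup P'$, which is at least $1/3$ for $m\ge2$. Bad sets $T$ exist, but good ones have positive density. In general we shall see that, for any fixed edges of the other colors, a positive proportion of the $t$-subsets of any large set are good for these edges. Therefore we do not first choose $T$ and then check it. We put the goodness of $T$ into the double count (2) as a weight. The weight costs a constant factor and leaves the exponent alone.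

## A positive proportion of $t$-sets is good

Fix $r,t\ge1$ and $p\ge0$. Here $p$ is the number of colors still to be treated later. Put
$$q=2p+r^{2p}R_r(t),\qquad\gamma=\binom qt^{-1}.$$
Note that $q\ge R_r(t)\ge t$.

**Definition (good sets).** Let $e=(e_1,\dots,e_p)$ be a tuple of edges of $K_n$, and let $U(e)$ be the set of their at most $2p$ endpoints. A $t$-set $T$ is *good for $e$* if $T$ is monochromatic, $T\cap U(e)=\emptyset$, and every $u\in U(e)$ is uniform to $T$. For $p=0$ there is one, empty, tuple, and good means monochromatic.

In the example above, if both edges of $e=(e_2,e_3)$ lie inside $B$, a pair $T\subseteq P\cup P'$ is good for $e$ exactly when $T\subseteq P$ or $T\subseteq P'$.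

**Claim C.** For every $e$, every set $D$ of $d\ge q$ vertices contains at least $\gamma\binom dt$ $t$-sets that are good for $e$.

*Proof.* First, *every $q$-set $Q$ contains a $t$-set good for $e$.* Delete $U(e)$ from $Q$; at least $r^{2p}R_r(t)$ vertices $x$ remain. Classify them by the vector $(c(x,u))_{u\in U(e)}$. There are at most $r^{2p}$ classes, so some class has at least $R_r(t)$ vertices. It contains a monochromatic $t$-set $T$. This $T$ avoids $U(e)$, and each $u\in U(e)$ sends one color to the whole class, hence is uniform to $T$.

Now average. Each of the $\binom dq$ $q$-subsets of $D$ contains a good $t$-set, and each $t$-set lies in $\binom{d-t}{q-t}$ of these $q$-subsets. So the number of good $t$-sets in $D$ is at least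
$$\binom dq\Big/\binom{d-t}{q-t}=\binom dt\Big/\binom qt=\gamma\binom dt,$$
by the identity $\binom dq\binom qt=\binom dt\binom{d-t}{q-t}$. $\square$

We ask for one $T$ that is good for a whole *tuple* at once because a single $T$ has to serve all later colors. Treating the later colors separately would show that $T$ is good on average for edges of $E_1$, and on average for edges of $E_2$. These two averages alone do not rule out that the $T$'s good for the one are never good for the other.

## One gadget, with the other colors protected

**Lemma 2.** Let $r,t,M\ge1$, $p\ge0$. There are $C_0,\delta>0$ depending only on $r,t,M,p$ such that the following holds for every $n$ and every $r$-coloring of $K_n$. Let $X\cap Y=\emptyset$ and let $E\subseteq X\times Y$ be a set of edges of color $j$ with $|E|\ge C_0n^{2-1/t}$. For $i\in[p]$ let $X_i\cap Y_i=\emptyset$ and $E_i\subseteq X_i\times Y_i$ with $|E_i|\ge C_0n$. Then there are monochromatic $T\subseteq X$, $S\subseteq Y$ with $|T|=t$, $|S|=M$, $T\times S\subseteq E$, and for each $i$ sets $X_i'\subseteq X_i$, $Y_i'\subseteq Y_i$ disjoint from $T\cup S$ and $E_i'\subseteq E_i\cap(X_i'\times Y_i')$ with $|E_i'|\ge\delta|E_i|$, such that each of $X_i'\times T$,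 $X_i'\times S$, $Y_i'\times T$, $Y_i'\times S$ is monochromatic.

So we build one gadget, and in each $E_i$ we keep a positive proportion of the edges in a place that sees the gadget homogeneously. The sets $X_i,Y_i$ for different $i$ may overlap each other and $X,Y$.

*Proof.* Let $q,\gamma$ be as above, and put
$$M_1=R_r(r^{2p}M),\qquad\delta=\frac\gamma8\,r^{-2-2r^{2p}M}.$$
Choose $C_0$ so large that
$$C_0\ge2q,\qquad\Big(\frac{C_0}{2t}\Big)^t\ge\frac{4M_1}\gamma,\qquad C_0\ge\frac{8r^{2p}M}\gamma. \tag{3}$$
The first condition is for Fact B, the second makes sets $T$ with few common neighbors negligible, and the third makes edges touching $S$ negligible.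

**Step 1: a weighted double count.** *This step shows that, weighted by $w$, a $t$-set is good for a constant proportion of all tuples.* With $N(y),d(y),Y^*,W$ as in Fact B and $w(T)$ as in (2), we have $W\ge(C_0/2t)^tn^t$ by (1). Let $f(T)$ be the fraction of tuples $e\in E_1\times\dots\times E_p$ for which $T$ is good; the sets $E_i$ are nonempty. Fix $e$. For each $y\in Y^*$ we have $d(y)\ge q$, so by Claim C at least $\gamma\binom{d(y)}t$ of the $t$-subsets of $N(y)$ are good for $e$. Summing over $y\in Y^*$, the number of pairs $(y,T)$ with $y\in Y^*$ and $T\subseteq N(y)$ good for $e$ is at least $\gamma W$. This number equals $\sum w(T)$ over all $t$-sets $T\subseteq X$ that are good for $e$. Averaging over $e$,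
$$\sum_Tw(T)f(T)\ge\gamma W. \tag{4}$$

**Step 2: choosing $T$.** *We want one $T$ with many common neighbors and with $f(T)$ bounded below.* Estimate the part of the sum (4) that comes from the unwanted sets. Since $f\le1$ and there are at most $n^t$ sets $T$, those with $w(T)<M_1$ contribute at most $M_1n^t\le\gamma W/4$, by (1) and the second condition in (3). Those with $f(T)<\gamma/4$ contribute at most $\frac\gamma4\sum_Tw(T)=\gamma W/4$. Together this is at most $\gamma W/2<\gamma W$. Hence there is $T\subseteq X$ with
$$w(T)\ge M_1\qquad\text{and}\qquad f(T)\ge\frac\gamma4.$$
Fix it. Since $f(T)>0$, $T$ is good for some tuple, so it is monochromatic. From now on $T$ is never shrunk.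

**Step 3: a preliminary set $S_0$.** *We need a monochromatic set on the other side, larger than $M$ because it will be cut once more.* At least $M_1=R_r(r^{2p}M)$ vertices $y\in Y$ satisfy $T\subseteq N(y)$. Among them there is a monochromatic set $S_0$ with $|S_0|=r^{2p}M$. Then $T\times S_0\subseteq E$, and $S_0\cap T=\emptyset$ because $X\cap Y=\emptyset$.

**Step 4: the surviving edges of $E_i$.** *We show that many edges of $E_i$ avoid $T\cup S_0$ and have both ends uniform to $T$.* Fix $i$. Call $(x,y)\in E_i$ *fine* if $x,y\notin T$ and both $x$ and $y$ are uniform to $T$. If $T$ is good for $e$, then $e_i$ is fine. So the fraction of tuples whose $i$-th coordinate is fine is at least $f(T)$. That fraction is just the fraction of fine pairs in $E_i$, since the other coordinates are free. Hence at least $\frac\gamma4|E_i|$ pairs in $E_i$ are fine. Discard the fine pairs meeting $S_0$. There are at most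
$$|S_0|\,n=r^{2p}M\,n\le\frac\gamma8C_0n\le\frac\gamma8|E_i|$$
of them, by the third condition in (3) and $|E_i|\ge C_0n$. At least $\frac\gamma8|E_i|$ fine pairs remain.

**Step 5: making the survivors see $T$, and each $s\in S_0$, in one color.** *This step defines $E_i'$.* Classify the remaining pairs $(x,y)$ of $E_i$ by
$$c(x,T),\quad c(y,T),\quad(c(x,s))_{s\in S_0},\quad(c(y,s))_{s\in S_0}.$$
The vertices $x$ and $y$ are uniform to $T$, so each of them contributes a *single* color for $T$. There are at most $r^{2+2|S_0|}$ classes. Let $E_i'$ be a largest one. Then
$$|E_i'|\ge\frac\gamma8|E_i|\,r^{-2-2r^{2p}M}=\delta|E_i|.$$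
Let $X_i'\subseteq X_i$ and $Y_i'\subseteq Y_i$ be the sets of first and second coordinates of $E_i'$; they are disjoint from $T\cup S_0$. Every $x\in X_i'$ occurs in some pair of $E_i'$, so $c(x,T)$ is the same for all $x\in X_i'$. Thus $X_i'\times T$ is monochromatic, and likewise $Y_i'\times T$. Moreover, for each $s\in S_0$, all edges from $s$ to $X_i'$ have a common color $\alpha_i(s)$, and all edges from $s$ to $Y_i'$ have a common color $\beta_i(s)$.

**Step 6: cutting $S_0$ to $S$.** *The last step makes the colors $\alpha_i(s),\beta_i(s)$ independent of $s$.* The vector $(\alpha_i(s),\beta_i(s))_{i\in[p]}$ takes at most $r^{2p}$ values on the $r^{2p}M$ elements of $S_0$. So there is $S\subseteq S_0$ with $|S|=M$ on which it is constant. Then $X_i'\times S$ and $Y_i'\times S$ are monochromatic for all $i\in[p]$. The set $S$ is monochromatic as a subset of $S_0$, and $T\times S\subseteq E$. $\square$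

The set $S_0$ was cut by pigeonhole, exactly as in the first attempt. The cut on $T$ has disappeared, because Step 2 provides a $T$ of the final size $t$ to which enough edges are already uniform.

## Collecting the gadgets color by color

*Proof of Theorem 1.* **Step 1: constants.** *The constant $C$ must survive $r$ rounds of losses.* Let $C_0^{(j)},\delta^{(j)}$ be the constants of Lemma 2 for $(r,t_j,M,p=r-j)$. By its formula, $\delta^{(j)}\le1$. Put
$$C=2\max_jC_0^{(j)}\Big/\prod_j\delta^{(j)}.$$

**Step 2: bipartite starting families.** *Lemma 2 needs bipartite edge sets.* Every graph has a bipartite subgraph with at least half of its edges. For each $j$ apply this to the graph of color $j$ and view the result as $E_j\subseteq X_j\times Y_j$ with $X_j\cap Y_j=\emptyset$. Then $|E_j|\ge\frac C2n^{2-1/t_j}$.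

**Step 3: the iteration.** *At step $j$ we find the gadget of color $j$ and protect the colors $i>j$.* For $j=1,\dots,r$ in turn, apply Lemma 2 with $E=E_j$, $X=X_j$, $Y=Y_j$, $t=t_j$ and the $p=r-j$ other families $E_i$, $i>j$, in their current form. This gives $T_j\subseteq X_j$ and $S_j\subseteq Y_j$. Then replace $(X_i,Y_i,E_i)$ by $(X_i',Y_i',E_i')$ for all $i>j$.

The hypotheses hold at each step. At the start of step $j$, each $E_i$ with $i\ge j$ has been cut $j-1$ times, so
$$|E_i|\ge\Big(\prod_{l<j}\delta^{(l)}\Big)\frac C2\,n^{2-1/t_i}\ge C_0^{(j)}n^{2-1/t_i}\ge C_0^{(j)}n.$$
For $i=j$ this is the bound required for $E$; for $i>j$ it gives the bound required for the other families.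

**Step 4: the gadgets fit together.** *We verify all conclusions.* By Lemma 2, $T_j$ and $S_j$ are monochromatic and have sizes $t_j$ and $M$. They are disjoint because $X_j\cap Y_j=\emptyset$. All $T_j$–$S_j$ edges lie in $E_j$, so they have color $j$. Let $i>j$. The sets $X_i,Y_i$ only shrink after step $j$, so $T_i\subseteq X_i'$ and $S_i\subseteq Y_i'$, where $X_i',Y_i'$ are the sets produced at step $j$. These are disjoint from $T_j\cup S_j$, and $X_i'\times T_j$, $X_i'\times S_j$, $Y_i'\times T_j$, $Y_i'\times S_j$ are monochromatic. Hence $T_i,S_i$ are disjoint from $T_j\cup S_j$, and the edges between either of $T_i,S_i$ and either of $T_j,S_j$ have a single color. $\square$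

## From $2r$ blocks to a member of $\mathcal F_t^r$

*Proof of Corollary 3.* Let $C$ be the constant of Theorem 1 for $t_1=\dots=t_r=M=t$. Suppose every color has more than $\lfloor Cn^{2-1/t}\rfloor$ edges, hence more than $Cn^{2-1/t}$. Theorem 1 gives $2r$ disjoint blocks of size $t$, each monochromatic, with a single color between any two of them. All $r$ colors are present, since color $j$ appears between $T_j$ and $S_j$.

Only the minimality (F3) is missing. Choose an inclusion-minimal subcollection $\{V_1,\dots,V_k\}$ of the blocks such that all $r$ colors are present in the graph $H$ induced on its union. Then (F1) holds because it holds for all the blocks, (F2) holds by the choice, and (F3) holds by minimality. So $H\in\mathcal F_t^r$, and ${\rm ex}_r(K_n,\mathcal F_t^r)\le\lfloor Cn^{2-1/t}\rfloor$. $\square$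

For instance, if $r=2$, $t\ge2$ and $T_1$ has color $2$ inside, then $T_1$ and $S_1$ alone show both colors, and $\{T_1,S_1\}$ is already a minimal subcollection.

## Exact values and lower bounds

**Theorem 4.** Let $r\ge2$.

1. $t=1$: ${\rm ex}_r(K_n,\mathcal F_1^r)=0$.
2. $t=2$, $r=2$: ${\rm ex}_2(K_n,\mathcal F_2^2)=n-1$ for $n\ge R_2(8)$.
3. $t=2$, $r\ge3$: ${\rm ex}_r(K_n,\mathcal F_2^r)=\Theta(n^{3/2})$.
4. $t\ge3$: $\frac12{\rm ex}(n,K_{t,t})\le{\rm ex}_r(K_n,\mathcal F_t^r)\le Cn^{2-1/t}$ for $n$ large. In particular ${\rm ex}_r(K_n,\mathcal F_3^r)=\Theta(n^{5/3})$.
5. In Theorem 1, if $M\ge(t_j-1)!+1$ and $r\ge2$, the exponent $2-1/t_j$ for color $j$ cannot be lowered, even if all other colors have $\Omega(n^2)$ edges.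

Here ${\rm ex}(n,K_{t,t})$ is the maximum number of edges of a $K_{t,t}$-free graph on $n$ vertices. For $t\ge4$, item 4 shows that the exponent $2-1/t$ is optimal whenever ${\rm ex}(n,K_{t,t})=\Omega(n^{2-1/t})$, which is the well-known Kővári–Sós–Turán problem. Unconditional tightness of Corollary 3 for $t\ge4$ is not settled here. Item 5 says that Theorem 1 itself has the correct exponent for every $t_j$ once $M$ is large.

**Proof of item 1.** If all colors are present, a minimal vertex set containing all colors induces a member of $\mathcal F_1^r$. So $m=0$ works. A coloring that uses only one color has more than $-1$ edges in each color and contains no member, since $r\ge2$. So $m=-1$, and with it every smaller $m$, fails.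

**Proof of item 2, lower bound.** Let red be a star with center $v$ and $n-1$ leaves, and let all other edges be blue. Both colors have at least $n-1$ edges. By the opening computation and the description of $\mathcal F_2^2$ there is no member. Directly from the definition: a member contains red, hence contains $v$, in a part $\{v,a\}$. If there is another part $V_j$, the edges $v$–$V_j$ are red and the edges $a$–$V_j$ are blue, contradicting (F1). If there is none, $H$ is a single edge and (F2) fails. So ${\rm ex}_2(K_n,\mathcal F_2^2)\ge n-1$.

**Proof of item 2, upper bound.** Consider a red-blue coloring of $K_n$, $n\ge R_2(8)$, without a member of $\mathcal F_2^2$. We show that one of the colors has at most $n-1$ edges.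

**Step 1: a local rule.** *This translates the absence of members into a statement about common neighbors.*

(P) If $uv$ is red, at most one vertex $w\ne u,v$ has $uw,vw$ both blue; the same holds with colors exchanged.

Otherwise take two such vertices $w,w'$ and the parts $\{u,v\},\{w,w'\}$. The cross edges are blue, $uv$ is red, so both colors are present, and deleting either part leaves a single edge. This is a member, a contradiction.

**Step 2: no red triangle.** *A large blue clique excludes red triangles.* Since $n\ge R_2(8)$, there is a monochromatic $8$-set $I$. Our goal is symmetric in the colors, so let $I$ be blue. Suppose $k_1k_2k_3$ is a red triangle. It meets the blue clique $I$ in at most one vertex, so $|I\setminus\{k_1,k_2,k_3\}|\ge7$. By (P), each of the three pairs $k_ak_b$ has at most one common blue neighbor. So at most three of these vertices of $I$ are blue to two or more of the $k_a$, and at least $4$ are red to at least two of the $k_a$. By pigeonhole over the three pairs, two of them, $i$ and $i'$, are red to the same pair $k_a,k_b$. Then the blue edge $ii'$ has two common red neighbors, contradicting (P) with colors exchanged.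

**Step 3: a vertex of large red degree.** *We locate the center of a star.* Let $N(\cdot)$ and $d(\cdot)$ denote red neighborhoods and degrees. If there is no red edge, we are done. Let $uv$ be red. By Step 2, $N(u)\cap N(v)=\emptyset$. By (P), at most one of the $n-2$ other vertices lies in neither neighborhood. So $(d(u)-1)+(d(v)-1)\ge n-3$, that is, $d(u)+d(v)\ge n-1$. Name the ends so that $d(u)\ge(n-1)/2$.

**Step 4: every vertex of $N(u)$ has red degree $1$.** *This makes the red graph a star.* Suppose some $v'\in N(u)$ has a red neighbor $w\ne u$. There is no red triangle, so $uw$ is blue, and all vertices of $N(u)\setminus\{v'\}$ are blue to $v'$. In particular $w\notin N(u)$. By (P) for the red edge $v'w$, at most one vertex is blue to both $v'$ and $w$. So all but at most one vertex of $N(u)\setminus\{v'\}$ is red to $w$. Since $(n-1)/2-2>0$, there is $z\in N(u)\setminus\{v'\}$ red to $w$. Now the blue edge $uw$ has the two common red neighbors $v'$ and $z$, contradicting (P) with colors exchanged.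

**Step 5: conclusion.** *We count the red edges.* Since $v\in N(u)$, we have $d(v)=1$, so $d(u)\ge n-2$ by Step 3. At most one vertex lies outside $N(u)\cup\{u\}$. Such a vertex has no red neighbor: it is not adjacent in red to $u$, and the only red neighbor of a vertex of $N(u)$ is $u$. Hence red is a star with at most $n-1$ edges. So if both colors have more than $n-1$ edges, a member exists. $\square$

**Proof of item 3.** The upper bound is Corollary 3 with $t=2$. For the lower bound we need a bipartite graph without $C_4$, and a third color to stop a single edge of that graph from serving as a part.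

Split $V=X\sqcup Y\sqcup B$ into parts of size about $n/3$. Let $G$ be a $C_4$-free bipartite graph between $X$ and $Y$ with $\Omega(n^{3/2})$ edges. Such graphs come from incidences of points and lines in a plane over a finite field. Projective planes serve; here is the affine version. With $z=\sqrt{\lfloor n/3\rfloor}$, for $n$ large Bertrand's postulate gives a prime $p$ with $z/2<p\le z$. Let $p^2$ vertices of $X$ be the points $(a,b)\in\mathbb F_p^2$ and $p^2$ vertices of $Y$ the lines $(s,h)\in\mathbb F_p^2$. Join them if $b=sa+h$, and leave the other vertices isolated. Each line has $p$ points, so there are $p^3=\Omega(n^{3/2})$ edges. If two distinct points $(a,b),(a',b')$ lie on a common line, then $b-b'=s(a-a')$. This forces $a\ne a'$ and determines $s$, and then $h$. So two points have at most one common line, and there is no $C_4$.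

Color $G$ with color $r$. Color all other edges inside $X\cup Y$, and all $X$–$B$ edges, with color $1$. Color all $Y$–$B$ edges with color $2$. Split the edges inside $B$ evenly among colors $1,\dots,r-1$. Every color has $\Omega(n^{3/2})$ edges.

Suppose a member $H\in\mathcal F_2^r$ occurs. Color $r$ is not the color between two parts, since that would be a $C_4$ in $G$. So it is the color of a part $\{x,y\}$ with $x\in X$, $y\in Y$. If $H$ contained some $b\in B$, then $b$ would lie in another part; but $xb$ has color $1$ and $yb$ has color $2$, contradicting (F1). So $V(H)\subseteq X\cup Y$, where only the colors $1$ and $r$ occur. Since $r\ge3$, color $2\ne r$ is missing, contradicting (F2). Hence there is no member, and ${\rm ex}_r(K_n,\mathcal F_2^r)=\Omega(n^{3/2})$. $\square$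

**Proof of item 4.** The upper bound is Corollary 3. For the lower bound, take a $K_{t,t}$-free graph on $n$ vertices with ${\rm ex}(n,K_{t,t})$ edges and let $G$ be a bipartite subgraph of it with $e\ge\frac12{\rm ex}(n,K_{t,t})$ edges. By Kővári–Sós–Turán, $e=o(n^2)$. Give $G$ color $r$ and split the remaining edges among colors $1,\dots,r-1$ so that each receives at least $e$ edges. This is possible for $n$ large, since $\binom n2-e\ge(r-1)e$ then.

In a member of $\mathcal F_t^r$, color $r$ occurs inside a part or between two parts. In the first case $G$ contains $K_t$, which is impossible since $t\ge3$ and $G$ is bipartite. In the second case $G$ contains $K_{t,t}$, which is also impossible. So there is no member, while every color has at least $e$ edges, and ${\rm ex}_r(K_n,\mathcal F_t^r)\ge e$. For $t=3$, ${\rm ex}(n,K_{3,3})=\Omega(n^{5/3})$ by Brown (Canad. Math. Bull., 1966). $\square$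

The first case is where $t\ge3$ is needed. For $t=2$ a part is one edge, which $G$ does contain. This is why item 3 needs the set $B$ and a third color, and for $r=2$ item 2 shows that the answer is only $n-1$.

**Proof of item 5.** Write $t=t_j$. There is a $K_{t,(t-1)!+1}$-free graph $G$ on $n$ vertices with $\Omega(n^{2-1/t})$ edges. For $t=1$ this means $K_{1,2}$-free, and a maximum matching works. For $t\ge2$ this is due to Alon, Rónyai and Szabó (*Norm-graphs: variations and applications*, J. Combin. Theory Ser. B 76 (1999)). Such a graph has $o(n^2)$ edges, by Kővári–Sós–Turán. Give $G$ color $j$ and split the remaining edges evenly among the other colors. There is at least one other color since $r\ge2$, and each gets $\Omega(n^2)$ edges. Sets $T_j,S_j$ as in Theorem 1 would give a $K_{t,M}$ in $G$ with $M\ge(t-1)!+1$, which does not exist. So for any $\alpha<2-1/t_j$ and any constant $C$, once $n$ is large, this coloring has at least $Cn^\alpha$ edges of color $j$ and $\Omega(n^2)$ edges of every other color, and the conclusion of Theorem 1 fails for it. $\square$
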